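# The hyperbolic plane inside chordal right-angled Artin groups

## 1. Abelian groups, trees, and the expected "no"

Does the hyperbolic plane fit, in a coarse sense, inside a right-angled Artin group whose defining graph is chordal? The answer that one would first guess is no. It is a known result that for every finite chordal graph $\Gamma$ there is no coarse embedding from $\mathbb H^3$ to $A(\Gamma)$. The question for $\mathbb H^2$ is posed by Oussama Bensaid, Anthony Genevois and Romain Tessera in "Coarse separation and large-scale geometry of wreath products", arXiv:2401.18025 (2024), and it is natural to expect the same answer. Let us fix the words and test this guess.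

**Right-angled Artin groups.** For a finite simple graph $\Gamma$ with vertex set $V(\Gamma)$,
$$A(\Gamma)=\langle V(\Gamma)\mid [u,v]=1 \text{ whenever } u,v \text{ are adjacent in }\Gamma\rangle ,$$
with the word metric $d$ for the generating set $V(\Gamma)$. A complete graph on $n$ vertices gives $\mathbb Z^n$, a graph without edges gives a free group, and the path on three vertices gives $\mathbb Z\times F_2$. We use two facts constantly.

* If $\Lambda\subset\Gamma$ is an induced subgraph, then the inclusion $A(\Lambda)\to A(\Gamma)$ is isometric. Indeed it is $1$-Lipschitz, and killing the generators outside $\Lambda$ gives a $1$-Lipschitz left inverse.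
* The word length of $g$ is at least the $\ell^1$-norm of the image of $g$ in the abelianization $\mathbb Z^{V(\Gamma)}$.

**Chordal graphs.** $\Gamma$ is chordal if every cycle of length at least $4$ has a chord, an edge joining two non-consecutive vertices of the cycle. The $4$-cycle is not chordal; the $4$-cycle with one diagonal is. Induced subgraphs of chordal graphs are chordal.

**Coarse embeddings.** A map $f\colon X\to Y$ between metric spaces is a coarse embedding if there are non-decreasing $\rho_-,\rho_+\colon[0,\infty)\to[0,\infty)$ with $\rho_-(t)\to\infty$ as $t\to\infty$ and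
$$\rho_-(d_X(x,y))\le d_Y(f(x),f(y))\le\rho_+(d_X(x,y))\qquad\text{for all }x,y\in X.$$
For example, a horocycle in $\mathbb H^2$ parametrized by arc length is a coarse embedding $\mathbb R\to\mathbb H^2$: points at parameter distance $t$ are at distance $2\operatorname{arsinh}(t/2)$. The lower function may grow very slowly. If $X$ is geodesic, the upper function may be taken affine: cut a geodesic into at most $d+1$ pieces of length at most $1$ to get $d(f(x),f(y))\le\rho_+(1)(d(x,y)+1)$.

**Test: complete graphs.** Suppose $f\colon\mathbb H^2\to\mathbb Z^n$ is a coarse embedding. A maximal $1$-separated subset of a ball of radius $r$ has exponentially many points in $r$. Their images lie in a ball of radius $O(r)$, which has $O(r^n)$ points for $r\ge 1$, and each point of $\mathbb Z^n$ is hit a bounded number of times. This is absurd.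

**Test: no edges.** Suppose $f\colon\mathbb H^2\to F$ is a coarse embedding into a free group with Cayley tree $T$. Put $\lambda=\rho_+(1)$, and let $D$ be such that $d(f(x),f(y))\le2\lambda$ implies $d(x,y)\le D$. Take antipodal points $p,p'$ of a circle of radius $r$ about $o$, and let $m$ be a vertex of the tree geodesic from $f(p)$ to $f(p')$ nearest to its middle. Sample one half circle from $p$ to $p'$ with steps at most $1$ and join consecutive images by tree geodesics. The resulting path passes through $m$, so some point $x$ of this half circle has $d(f(x),m)\le\lambda$. Similarly some $y$ on the other half circle has $d(f(y),m)\le\lambda$. So $d(x,y)\le D$. The segment $[x,y]$ crosses the diameter $[p,p']$ at a point within $D$ of $x$, hence at distance at least $r-D$ from $o$, hence within $D$ of $p$ or $p'$. So $x$ is within $2D$ of $p$ or $p'$, and $m$ is within $\lambda+\rho_+(2D)$ of $f(p)$ or $f(p')$. But $d(f(p),f(p'))\ge\rho_-(2r)\to\infty$, a contradiction.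

**Test: the path on three vertices.** Now $f=(f_0,f_1)\colon\mathbb H^2\to\mathbb Z\times F_2$. Applied to $f_1$, the tree argument still gives $x,y$ on the two half circles with $f_1(x),f_1(y)$ close. It stops at the next line: $f_0(x)$ and $f_0(y)$ may differ by an amount linear in $r$, so nothing bounds $d(x,y)$. What survives is that a fiber of $f_1$ contains only $O(r)$ points of a separated net in a ball of radius $r$. In Sections 8–10 this weaker information suffices, and the answer is again no. For the path $P_4$ on four vertices it is no as well (Sections 11 and 12). So the guess is right for every chordal graph with at most four vertices. It is wrong for a graph with five.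

## 2. The gem and four theorems

The **gem** is the path $P_4$ with vertices $w-x-y-z$ plus a vertex $m$ adjacent to all of $w,x,y,z$. More generally let $\Gamma_M$, $M\ge1$, be the join of the complete graph $K_M$ on $m_1,\dots,m_M$ with $P_4$; the gem is $\Gamma_1$. It is chordal: a cycle of length at least $4$ through some $m_i$ has a chord at $m_i$, and no cycle avoids all $m_i$. Since the $m_i$ are central, $A(\Gamma_M)=\mathbb Z^M\times A(P_4)$.

**Theorem 1.** $\mathbb H^2$ coarsely embeds into $A(\mathrm{gem})$, with $\rho_+$ affine and $\rho_-(t)\ge c\sqrt t-C$. Hence $\mathbb H^2$ coarsely embeds into $A(\Gamma)$ for every $\Gamma$ containing an induced gem.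

**Theorem 2.** For $M\ge1$ there is a coarse embedding $\mathbb H^2\to A(\Gamma_M)$ with $\rho_+$ affine and $\rho_-(t)\ge c\,t^{M/(M+1)}-C$.

**Theorem 3.** If $\Gamma$ is chordal with no induced $P_4$, then $\mathbb H^2$ does not coarsely embed into $A(\Gamma)$.

**Theorem 4.** If $\Gamma$ is chordal with clique number at most $2$ (a forest), then $\mathbb H^2$ does not coarsely embed into $A(\Gamma)$.

So there is a finite chordal $\Gamma$ such that $\mathbb H^2$ coarsely embeds into $A(\Gamma)$, and the $\mathbb H^3$ statement does not extend to $\mathbb H^2$. A chordal graph with at most four vertices is either $P_4$ or has no induced $P_4$, so none works by Theorems 3 and 4. Hence the gem has the fewest possible vertices and the smallest possible clique number, and none of its proper induced subgraphs works. These theorems do not settle the chordal graphs that contain an induced $P_4$ and a triangle but no induced gem.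

Theorem 1 is the case $M=1$ of Theorem 2, together with the isometric inclusion $A(\mathrm{gem})\subset A(\Gamma)$ for an induced gem. We prove Theorem 2 for all $M$ at once; on a first reading, take $M=1$.

## 3. A half-plane cut along perpendiculars

**What this section is for.** We break a hyperbolic half-plane into a tree of geodesic lines, each carrying infinitely many children, so that distances between neighboring lines have simple formulas.

For $j,n\in\mathbb Z$ let $\beta(j,n)$ be the even element of $\{j,j+1\}$ if $n\ge0$, and the odd element if $n\le-1$. Let $\sigma(\beta)=1$ for $\beta$ even and $-1$ for $\beta$ odd.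

For every finite word $v=(j_1,\dots,j_k)$ of integers, $k\ge0$, we define a geodesic line $l_v$ with unit speed parametrization $l_v(s)$, $s\in\mathbb R$, and a closed half-plane $H_v$ bounded by it. Start with any $l_\emptyset,H_\emptyset$. Given $(l_v,H_v)$, let $\tau_{v,j}(t)$, $t\ge0$, be the unit speed ray in $H_v$ perpendicular to $l_v$ at $l_v(j)$, with ideal endpoint $\xi_{v,j}$. Let $l_{vj}$ be the geodesic joining $\xi_{v,j}$ and $\xi_{v,j+1}$. Its common perpendicular with $l_v$ is, by symmetry, the perpendicular at $l_v(j+\frac12)$. Parametrize $l_{vj}$ so that $l_{vj}(0)$ is the foot of this common perpendicular, so that $s\to+\infty$ goes to $\xi_{v,\beta}$ with $\beta\in\{j,j+1\}$ even, and $s\to-\infty$ to the one with $\beta$ odd. Let $H_{vj}$ be the half-plane bounded by $l_{vj}$ not containing $l_v$.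

The half-plane $H_{vj}$ lies in the strip of $H_v$ between $\tau_{v,j}$ and $\tau_{v,j+1}$ and misses these two rays. So the $H_{vj}$, $j\in\mathbb Z$, are pairwise disjoint, and all the lines $l_v$ are pairwise disjoint. Put $C_v=l_v\cup\bigcup_jl_{vj}$ (a "comb"). The construction depends only on the parametrized line and the side, so all combs are isometric, respecting labels. An *integer point* is a point $l_v(n)$ with $n\in\mathbb Z$.

**(3.1)** *$d(l_v,l_{vj})=\delta_0$ with $\sinh\delta_0\sinh\frac12=1$, so $\delta_0>1$; and $c_0:=d(l_{vj}(0),l_v(j))=d(l_{vj}(0),l_v(j+1))\le\delta_0+\frac12<2$.* The points $l_v(j)$, $l_v(j+\frac12)$, $l_{vj}(0)$ and the ideal point $\xi_{v,j}$ form a quadrilateral with three right angles and an ideal fourth vertex. In such a quadrilateral the two sides between the right angles, here $\frac12$ and $\delta_0$, have hyperbolic sines with product $1$. Numerically $\delta_0\approx1.41$.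

**(3.2)** *$d(l_{vj}(n),\tau_{v,\beta}(|n|))\le c_0$ for $\beta=\beta(j,n)$.* The half of $l_{vj}$ containing $l_{vj}(n)$ and the ray $\tau_{v,\beta}$ are unit speed rays with the same ideal endpoint. The distance between points at equal time is convex and bounded, hence non-increasing, and at time $0$ it is $c_0$. The same holds for real parameters.

**(3.3)** *If $\beta\ne\tilde\beta$ are integers and $h,\tilde h\ge0$, then $d(\tau_{v,\beta}(h),\tau_{v,\tilde\beta}(\tilde h))\ge h+\tilde h+|\beta-\tilde\beta|-4$.* With $a=|\beta-\tilde\beta|\ge1$, the distance $d$ satisfies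
$$\cosh d=\cosh h\cosh\tilde h\cosh a-\sinh h\sinh\tilde h\ge\cosh h\cosh\tilde h\,(\cosh a-1)\ge\tfrac18(1-e^{-1})^2e^{h+\tilde h+a},$$
because $\cosh a-1=\frac12e^a(1-e^{-a})^2$. Now $e^d\ge\cosh d$ and $\ln\big(8/(1-e^{-1})^2\big)<4$.

**(3.4)** *Let $\mathcal L$ be the set of all integer points. Every point of $H_\emptyset$ is within $4$ of $\mathcal L$.* Let $p\in H_\emptyset$. If $p\in H_v$ with $|v|=k$, then the segment from $p$ to its nearest point on $l_\emptyset$ meets $k+1$ nested lines, consecutive ones at distance $\delta_0$, so $d(p,l_\emptyset)\ge k\delta_0$. So there is a longest $v$ with $p\in H_v$, and then $p$ is in no $H_{vj}$. Choose $j$ so that the foot of $p$ on $l_v$ is in $l_v([j,j+1])$. Then $p$ lies in the region bounded by $l_v([j,j+1])$, $\tau_{v,j}$, $\tau_{v,j+1}$, $l_{vj}$, a quadrilateral with two right angles and two ideal vertices, of area $2\pi-\pi=\pi$. A disc of radius $1$ has area $2\pi(\cosh1-1)>\pi$, so $p$ is within $1$ of the boundary of the region. By (3.2), points of $\tau_{v,j},\tau_{v,j+1}$ are within $c_0<2$ of $l_{vj}$, and integer points are $\frac12$-dense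 on lines. The total is at most $1+2+\frac12<4$. $\square$

## 4. Coding lines by cosets, and shearing the code

**The first code, and where it collapses.** Write $G=A(\Gamma_M)$, $m^\mu=m_1^{\mu_1}\cdots m_M^{\mu_M}$ for $\mu\in\mathbb Z^M$, and $\mathbf m=\{m_1,\dots,m_M\}$. For a word $v$ of even length put $(a_v,b_v,c_v)=(x,y,w)$; for odd length put $(a_v,b_v,c_v)=(y,x,z)$. Then $c_v$ commutes with $a_v$, $a_v$ commutes with $b_v$, and $a_{vj}=b_v$. Put
$$g_\emptyset=1,\qquad g_{vj}=g_vc_va_v^{\,j},\qquad E_v=g_v\langle a_v,\mathbf m\rangle .$$
It is natural to lay the line $l_v$ along the direction $a_v$ by $l_v(n)\mapsto g_va_v^{\,n}$. Then $l_{vj}(n)\mapsto g_vc_va_v^{\,j}b_v^{\,n}$: the letter $c_v$ marks the passage to the next level, $j$ is recorded along $a_v$, and the child runs along $b_v$. The parity rule in the parametrization makes this compatible with the geometry. For $n\geq 0$ the children with indices $\beta-1$ and $\beta$, $\beta$ even, both run near $\tau_{v,\beta}$, and their images differ by one letter $a_v$. For $\beta$ odd the same holds with $n\le-1$.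

This code is not a coarse embedding, and one sees exactly why. For $n\ge0$ the points $l_{v0}(n)$ and $l_{v2}(n)$ are near $\tau_{v,0}(n)$ and $\tau_{v,2}(n)$, so by (3.2) and (3.3) their distance is at least $2n-2-2c_0$. Their images $g_vc_vb_v^{\,n}$ and $g_vc_va_v^{\,2}b_v^{\,n}$ are at distance $2$. All rays whose feet have the same parity are laid parallel in one flat, although they diverge.

**The repair.** Use the central directions: climb along $\tau_{v,\beta}$ with a slope $\kappa_\beta\in[0,1)^M$ in the direction of $\mathbf m$. Rays with different slopes then separate at linear speed. The slopes must be bounded, to keep the map Lipschitz, so infinitely many slopes accumulate. But we only need that $\kappa_\beta$ and $\kappa_{\tilde\beta}$ are not too close when $|\beta-\tilde\beta|$ is bounded, because the exponent of $a_v$ already detects large $|\beta-\tilde\beta|$. Badly approximable vectors do this.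

**(4.1)** *For $M\ge1$ let $\theta=2^{1/(M+1)}$ and $\alpha_i=\theta^i$, $1\le i\le M$. There is $c_M>0$ such that for all integers $q\ge1$, the largest of the distances from $q\alpha_1,\dots,q\alpha_M$ to $\mathbb Z$ is at least $c_Mq^{-1/M}$.* (The existence of such vectors is due to Perron; see W. M. Schmidt, *Diophantine Approximation*, LNM 785, Ch. II. Here is a direct proof.)

Let $N=M+1$, let $p_i$ be the integer nearest to $q\theta^i$, $\varepsilon_i=p_i-q\theta^i$, and $\varepsilon=\max|\varepsilon_i|\le\frac12$. Put $B(X)=2q+\sum_{i=1}^Mp_iX^{N-i}\in\mathbb Z[X]$ and $\zeta=e^{2\pi i/N}$. The polynomial $X^N-2$ is irreducible (Eisenstein), $B\ne0$ and $\deg B\le M<N$, so $B(\theta)\ne0$. Hence $\prod_{k=0}^MB(\zeta^k\theta)$, the norm of the nonzero algebraic integer $B(\theta)$, is a nonzero integer. For $1\le k\le M$, using $\theta^N=2$,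
$$B(\zeta^k\theta)=2q\Big(1+\sum_{i=1}^M\zeta^{-ki}\Big)+\sum_{i=1}^M\varepsilon_i(\zeta^k\theta)^{N-i}=\sum_{i=1}^M\varepsilon_i(\zeta^k\theta)^{N-i},$$
which has absolute value at most $2M\varepsilon$. Also $|B(\theta)|\le2q+\sum_i(q\theta^i+\frac12)\theta^{N-i}\le2q+M(2q+1)\le(3M+2)q$. So $1\le(3M+2)q\,(2M\varepsilon)^M$, which is the claim. For $M=1$ the number is $\sqrt2$. $\square$

Now put $\kappa_j=(\{j\alpha_1\},\dots,\{j\alpha_M\})\in[0,1)^M$ (fractional parts) and let $\varphi_j\colon\mathbb Z_{\ge0}\to\mathbb Z^M$ have coordinates $\varphi_{j,i}(t)=\lfloor\kappa_{j,i}t\rfloor$. Then $\varphi_j(0)=0$ and each coordinate increases by $0$ or $1$ at each step. A coordinate of $\kappa_j-\kappa_{j'}$ differs from $(j-j')\alpha_i$ by an integer, so (4.1) gives, for $j\ne j'$,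
$$\|\varphi_j(t)-\varphi_{j'}(t)\|_\infty\ge c_M\,t\,|j-j'|^{-1/M}-1.\tag{4.2}$$

Define $\psi_v\colon\mathbb Z\to\mathbb Z^M$ by $\psi_\emptyset=0$ and, with $\beta=\beta(j,n)$,
$$\psi_{vj}(n)=\psi_v(\beta)+\varphi_\beta(n)\quad(n\ge0),\qquad\psi_{vj}(n)=\psi_v(\beta)+\varphi_\beta(|n|-1)\quad(n\le-1).$$
Every coordinate of every $\psi_v$ is $1$-Lipschitz. By induction on $|v|$, the only step to check is from $n=-1$ to $n=0$, where both $\varphi$-terms are $0$ and the change is $\pm(\psi_v(j+1)-\psi_v(j))$. This is why $|n|-1$ appears. The map is
$$F(l_v(n))=g_v\,a_v^{\,n}\,m^{\psi_v(n)}\in E_v .$$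
For example, with $M=1$: $F(l_{(1)}(n))=wx\,y^nm^{\varphi_2(n)}$ and $F(l_{(2)}(n))=wx^2y^nm^{\varphi_2(n)}$ for $n\ge0$. Both points are near $\tau_{\emptyset,2}(n)$, and the images are at distance $1$.

**Coordinates on a comb.** For an integer point $p\in C_v$ define $\beta,h,\alpha,b,\mu,\chi$ as follows.

* If $p=l_v(n)$: $\beta=\alpha=n$, $h=b=0$, $\mu=\psi_v(n)$, $\chi=0$.
* If $p=l_{vj}(n)$: $\beta=\beta(j,n)$, $h=|n|$, $\alpha=j$, $b=n$, $\mu=\psi_{vj}(n)$, $\chi=1$.

In both cases $F(p)=g_vc_v^{\chi}a_v^{\alpha}b_v^{b}m^{\mu}$, and
$$\alpha\in\{\beta-1,\beta\},\quad b=\sigma(\beta)h,\quad\mu=\psi_v(\beta)+\varphi_\beta(h')\text{ with }h'\in\{h,h-1\},\ h'\ge0,\quad d(p,\tau_{v,\beta}(h))\le c_0 .$$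
For two such points $p,\tilde p$ put $\Sigma=|\alpha-\tilde\alpha|+|b-\tilde b|+\|\mu-\tilde\mu\|_1$. Then
$$\Sigma\le d(F(p),F(\tilde p))\le1+\Sigma.\tag{4.3}$$
The lower bound comes from abelianization. For the upper bound: if $\chi=\tilde\chi$, then $F(p)^{-1}F(\tilde p)=a_v^{\tilde\alpha-\alpha}b_v^{\tilde b-b}m^{\tilde\mu-\mu}$. If $\chi=0$, $\tilde\chi=1$, then $b=0$ and, as $c_v$ commutes with $a_v$, $F(p)^{-1}F(\tilde p)=c_va_v^{\tilde\alpha-\alpha}b_v^{\tilde b}m^{\tilde\mu-\mu}$. The remaining case follows by exchanging the points.

## 5. Close points have close images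

**Step 1: one comb.** This step bounds $F$ on a single comb, where we have coordinates.

**(5.1)** *If $p,\tilde p\in C_v$ are integer points with $d(p,\tilde p)\le R$, then $d(F(p),F(\tilde p))\le\Lambda_1(R):=2+(M+1)(R+2c_0+4)$.*

If $\beta=\tilde\beta$, then $|h-\tilde h|\le R+2c_0$. Here $|\alpha-\tilde\alpha|\le1$, $|b-\tilde b|=|h-\tilde h|$ and $\|\mu-\tilde\mu\|_1=\|\varphi_\beta(h')-\varphi_\beta(\tilde h')\|_1\le M(|h-\tilde h|+1)$. So $1+\Sigma\le2+(M+1)(R+2c_0)+M$.

If $\beta\ne\tilde\beta$, then (3.3) gives $e:=h+\tilde h+|\beta-\tilde\beta|\le R+2c_0+4$. Here $|\alpha-\tilde\alpha|\le|\beta-\tilde\beta|+1$, $|b-\tilde b|\le h+\tilde h$, and $\|\mu-\tilde\mu\|_1\le\|\psi_v(\beta)-\psi_v(\tilde\beta)\|_1+M(h+\tilde h)\le Me$. So $1+\Sigma\le2+(M+1)e$. Use (4.3). $\square$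

**Step 2: chains of combs.** Now we pass to arbitrary pairs by cutting the segment between them at the lines that it crosses.

**(5.2)** *If $p,q\in\mathcal L$ and $d(p,q)\le R$, then $d(F(p),F(q))\le\Lambda(R):=(2R+3)\Lambda_1(R+1)$.*

Let $p\in l_u$, $q\in l_{u'}$, let $v$ be the longest common prefix, $u=vj_1\cdots j_k$, and $u_i=vj_1\cdots j_i$. For $1\le i\le k$ we have $q\notin H_{u_i}$: either $q\in l_v$, or $q\in H_{vj'}$ with $j'\ne j_1$, which is disjoint from $H_{vj_1}\supset H_{u_i}$. So $[p,q]\cap H_{u_i}$ is an initial segment of $[p,q]$, and its last point $p_i$ lies on $l_{u_i}$; clearly $p_k=p$. The $H_{u_i}$ are nested, so $p_k,\dots,p_1$ occur in this order, consecutive ones at distance at least $\delta_0>1$. Hence $k\le R+1$. Proceeding in the same way from $q$, we get points $q_{k'}=q,\dots,q_1$ with $k'\le R+1$. Consider the chain $p=p_k,\dots,p_1,q_1,\dots,q_{k'}=q$; if $k=0$ or $k'=0$, it begins with $p\in l_v$ or ends with $q\in l_v$. It has at most $2R+3$ steps. Consecutive points are on one comb ($C_{u_{i-1}}$ for $p_i,p_{i-1}$, and $C_v$ in the middle), at distance at most $R$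 since all lie on $[p,q]$. Replace the intermediate points by integer points of the same lines within $\frac12$, and apply (5.1) with $R+1$. $\square$

## 6. Points with close images are close

**Step 1: one comb.** This is where the shear is used.

**(6.1)** *If $p,\tilde p\in C_v$ are integer points with $d(F(p),F(\tilde p))\le D$, then*
$$d(p,\tilde p)\le\Theta_1(D):=2c_M^{-1}(3D+4)(D+1)^{1/M}+2D+1+2c_0 .$$

By (4.3), $\Sigma\le D$, so $|\beta-\tilde\beta|\le|\alpha-\tilde\alpha|+1\le D+1$.

* If $\beta=\tilde\beta$, then $|h-\tilde h|=|b-\tilde b|\le D$ and $d(p,\tilde p)\le D+2c_0$.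
* If $\beta,\tilde\beta$ have opposite parity, then $b,\tilde b$ do not have the same strict sign, so $h+\tilde h=|b-\tilde b|\le D$. Going down one ray, along $l_v$ and up the other, $d(p,\tilde p)\le D+(D+1)+2c_0$.
* If $\beta\ne\tilde\beta$ have equal parity, then $|h-\tilde h|=|b-\tilde b|\le D$. All coordinates of $\varphi_\beta,\varphi_{\tilde\beta},\psi_v$ are $1$-Lipschitz, $|h-h'|\le1$ and $|h-\tilde h'|\le D+1$. So
$$\|\varphi_\beta(h)-\varphi_{\tilde\beta}(h)\|_\infty\le\|\mu-\tilde\mu\|_\infty+\|\psi_v(\beta)-\psi_v(\tilde\beta)\|_\infty+1+(D+1)\le3D+3 .$$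
By (4.2), $h\le c_M^{-1}(3D+4)(D+1)^{1/M}$. Also $\tilde h\le h+D$, and $d(p,\tilde p)\le h+\tilde h+|\beta-\tilde\beta|+2c_0$. $\square$

**Step 2: the Bass–Serre tree.** To compare points on distant lines we need to know that a short path in $G$ must visit all intermediate cosets. From the presentation, $G=W_1*_{K_1}W_2*_{K_2}W_3$ with
$$W_1=\langle w,x,\mathbf m\rangle,\quad K_1=\langle x,\mathbf m\rangle,\quad W_2=\langle x,y,\mathbf m\rangle,\quad K_2=\langle y,\mathbf m\rangle,\quad W_3=\langle y,z,\mathbf m\rangle .$$
Let $T$ be its Bass–Serre tree: the vertices are the cosets $gW_i$, the edge $gK_1$ joins $gW_1,gW_2$, and the edge $gK_2$ joins $gW_2,gW_3$. Assign to $g\in G$ the vertex $gW_2$. A Cayley edge labelled $x$, $y$ or $m_i$ does not change this vertex. A Cayley edge from $g$ to $gw$ corresponds to the walk $gW_2,\ gW_1=gwW_1,\ gwW_2$ in $T$ through the edges $gK_1$ and $gwK_1$. The first is a coset containing $g$, the second a coset containing $gw$. The same holds for $z$ and $K_2$. So a Cayley path induces a walk in $T$, and whenever the walk traverses an edge, the path has a vertex in the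 corresponding coset. A walk in a tree traverses all edges of the geodesic between its ends, and the first traversals occur in order. Hence:

**(6.2)** *If an edge $kK_i$ of $T$ lies on the $T$-geodesic from $gW_2$ to $hW_2$, then every Cayley path from $g$ to $h$ contains a vertex in the coset $kK_i$. For several edges on this geodesic, such vertices can be chosen in weakly monotone order along the path.*

Put $\Omega_v^-=g_vW_2$, $\Omega_v=g_vc_vW_2$, $E'_v=g_vc_v\langle a_v,\mathbf m\rangle$. As $a_v\in W_2$, we have $\Omega_{vj}^-=\Omega_v$, and $F(p)W_2=\Omega_u^-$ for $p\in l_u$. The edges $E_v,E'_v$ of $T$ form a path from $\Omega_v^-$ to $\Omega_v$ (through $g_vW_1$ or $g_vW_3$, which contains $g_vc_v$). So for $u=vj_1\cdots j_k$, $u_i=vj_1\cdots j_i$, the edges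
$$E_{u_0},E'_{u_0},E_{u_1},E'_{u_1},\dots,E_{u_{k-1}},E'_{u_{k-1}}$$
form a path from $\Omega_v^-$ to $\Omega_u^-$. It does not backtrack: $E_{u_i}\ne E'_{u_i}$ since $c_{u_i}\notin\langle a_{u_i},\mathbf m\rangle$, and $E'_{u_i}\ne E_{u_{i+1}}$ since one is a coset of $K_1$ and the other of $K_2$. So it is a $T$-geodesic. Also $E_{vj}\ne E_{vj'}$ for $j\ne j'$, because $a_v^{\,j-j'}\notin\langle b_v,\mathbf m\rangle$.

**Step 3: descending to an ancestor line.** If $F(p)$ is near $E_v$, we want $p$ to be near $l_v$.

**(6.3)** *Let $u=vj_1\cdots j_k$, $k\ge1$, $p=l_u(n)$, and $d(F(p),E_v)\le D$. Then there is an integer point $p^*\in l_v$ with $d(p,p^*)\le(1+c_0)D$ and $d(F(p),F(p^*))\le(M+3)D$.*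

Take a Cayley path of length at most $D$ from $F(p)$ to a point of $E_v$. By (6.2) it contains, in this order, points $e_k=F(p)\in E_{u_k}$, $e'_{k-1}\in E'_{u_{k-1}}$, $e_{k-1}\in E_{u_{k-1}}$, …, $e'_0\in E'_{u_0}$, $e_0\in E_{u_0}$. With $g=g_{u_i}$, $a=a_{u_i}$, $b=b_{u_i}$, $c=c_{u_i}$, write
$$e_i=g\,a^{n_i}m^{*},\qquad e'_i=gc\,a^{n'_i}m^{*},\qquad e_{i+1}=gc\,a^{j_{i+1}}b^{n_{i+1}}m^{*},\qquad n_k=n,$$
where $m^*$ are elements of $\langle\mathbf m\rangle$; the two descriptions of $e_{i+1}$ agree, as $g_{u_{i+1}}=gca^{j_{i+1}}$ and $a_{u_{i+1}}=b$. Abelianization gives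
$$d(e_{i+1},e'_i)\ge|j_{i+1}-n'_i|+|n_{i+1}|,\qquad d(e'_i,e_i)\ge1+|n'_i-n_i| .$$
Sum over $i=0,\dots,k-1$, with $|j_{i+1}-n'_i|+|n'_i-n_i|\ge|j_{i+1}-n_i|$ and $|n_i|+|j_{i+1}-n_i|\ge|j_{i+1}|$ for $1\le i\le k-1$:
$$D\ \ge\ k+|n|+\sum_{i=2}^k|j_i| .$$
Now let $\beta_k=\beta(j_k,n)$ and $\beta_i=\beta(j_i,\beta_{i+1})$ for $i<k$, so $|\beta_i|\le|j_i|+1$. Go from $p=l_{u_k}(n)$ to $l_{u_{k-1}}(\beta_k)$, then to $l_{u_{k-2}}(\beta_{k-1})$, …, to $p^*:=l_v(\beta_1)$. By (3.2), a step from $l_{v'j}(n')$ to $l_{v'}(\beta(j,n'))$ has length at most $|n'|+c_0$. The two points have the same $\beta$, and $\alpha$ differs by at most $1$, $b$ by $|n'|$, $\mu$ by at most $M|n'|$. So by (4.3) their images are at distance at most $2+(M+1)|n'|$. The values of $n'$ are $n,\beta_k,\dots,\beta_2$, hence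
$$d(p,p^*)\le|n|+\sum_{i=2}^k(|j_i|+1)+kc_0\le(1+c_0)D,$$
$$d(F(p),F(p^*))\le2k+(M+1)\Big(|n|+\sum_{i=2}^k(|j_i|+1)\Big)\le2D+(M+1)D.\ \square$$

**Step 4: all pairs.** We combine the descent with the one-comb estimate.

**(6.4)** *If $p,q\in\mathcal L$ and $d(F(p),F(q))\le D$, then $d(p,q)\le\Theta(D):=2(1+c_0)D+\Theta_1((2M+7)D)$.*

Let $p\in l_u$, $q\in l_{u'}$, with longest common prefix $v$.

* If $u=u'=v$, use (6.1).
* If $u=v\ne u'$, then $F(p)\in E_v$, so $d(F(q),E_v)\le D$. Take $q^*\in l_v$ from (6.3); then $d(F(p),F(q^*))\le(M+4)D$, and (6.1) applies to $p,q^*\in C_v$. The case $u'=v\ne u$ is symmetric.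
* Otherwise $u$ equals or extends $vj$, and $u'$ equals or extends $vj'$, with $j\ne j'$. If $u=vj$, put $p^*=p$. If $u\ne vj$, the $T$-geodesic from $\Omega_u^-$ to $\Omega_{vj}^-=\Omega_v$ ends with the edge $E_{vj}$. The one from $\Omega_v=\Omega_{vj'}^-$ to $\Omega_{u'}^-$ is trivial or starts with $E_{vj'}\ne E_{vj}$. So their concatenation is a $T$-geodesic containing $E_{vj}$. By (6.2), a shortest path from $F(p)$ to $F(q)$ meets $E_{vj}$, so $d(F(p),E_{vj})\le D$, and (6.3) gives $p^*\in l_{vj}$. Define $q^*\in l_{vj'}$ likewise. Then $p^*,q^*\in C_v$ and $d(F(p^*),F(q^*))\le(2(M+3)+1)D$, and (6.1) applies. $\square$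

## 7. From the half-plane to the plane

**Extending to $H_\emptyset$.** Send a point of $H_\emptyset$ to the $F$-image of a nearest point of $\mathcal L$. By (3.4), (5.2), (6.4) the resulting map $\bar F\colon H_\emptyset\to G$ satisfies
$$d(p,q)\le R\Rightarrow d(\bar F(p),\bar F(q))\le\Lambda(R+8),\qquad d(\bar F(p),\bar F(q))\le D\Rightarrow d(p,q)\le\Theta(D)+8.\tag{7.1}$$

**Passing to a limit.** Half-planes contain arbitrarily large balls, so a limit gives the whole plane. Fix $o\in\mathbb H^2$, a countable locally finite $1$-dense set $N\ni o$, and isometries $\gamma_k$ with $B(\gamma_ko,k)\subset H_\emptyset$. Put $F_k=\bar F(\gamma_ko)^{-1}\,\bar F\circ\gamma_k$ on $N\cap B(o,k)$. It satisfies (7.1), and $F_k(o)=1$. For each $p\in N$, the values $F_k(p)$ lie in a finite ball of $G$, so a diagonal subsequence converges pointwise (is eventually constant at each point) to some $F_\infty\colon N\to G$ satisfying (7.1). Let $f$ be the composition of $F_\infty$ with a nearest point map $\mathbb H^2\to N$. Then distances at most $R$ map to distances at most $\Lambda(R+10)$, and $d(f(p),f(q))\le D$ implies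 $d(p,q)\le\Theta(D)+10\le C'(D+1)^{(M+1)/M}$.

As $\mathbb H^2$ is geodesic, the first property gives an affine $\rho_+$. The second, with $D=d(f(p),f(q))$, gives $d(f(p),f(q))\ge c\,d(p,q)^{M/(M+1)}-C$, so $\rho_-(t)=\max(0,c\,t^{M/(M+1)}-C)$ will do. This proves Theorem 2, and with $M=1$ Theorem 1. $\blacksquare$

## 8. Maps with polynomial fibers and the cone vertex

We turn to the obstructions. Let $\mathcal T$ be the triangulation of $\mathbb H^2$ by equilateral triangles, seven at each vertex, and $\mathcal V$ its vertex set. The group $\mathrm{Aut}(\mathcal T)$ acts by isometries, transitively on $\mathcal V$. The edge length $a_0$ satisfies $\cosh a_0=\cos\alpha/(1-\cos\alpha)$ with $\alpha=2\pi/7$, so $1.09<a_0<1.1$. A triangle has diameter $a_0$, so every point is within $a_0<2$ of $\mathcal V$, and $|B(x,r)\cap\mathcal V|$ grows exponentially in $r$. "Connected" for subsets of $\mathcal V$ refers to the induced subgraph of the $1$-skeleton.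

For $S\subset\mathbb H^2$ let $\mathcal V_S$ be the set of vertices of closed triangles meeting $S$. If $S$ is connected, so is $\mathcal V_S$. Indeed, suppose $\mathcal V_S$ splits into two nonempty parts without edges between them. Then the triangles meeting $S$ split into two nonempty classes, and $S$ is covered by the two corresponding relatively closed sets (by local finiteness). As $S$ is connected, some point lies in triangles of both classes. But two triangles that meet share a vertex, a contradiction.

**The class of maps.** The test on $\mathbb Z\times F_2$ in Section 1 tells us what to retain. For integers $L\ge1$, $n\ge0$ and $C\colon\mathbb N\to\mathbb N$ let $\mathcal F_\Gamma(L,n,C)$ be the set of maps $f\colon\mathcal V\to A(\Gamma)$ such that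

(i) adjacent vertices have images at distance at most $L$;

(ii) $|f^{-1}(B(g,D))\cap B(x,r)|\le C(D)r^n$ for all $g\in A(\Gamma)$, $x\in\mathbb H^2$, $r\ge1$, $D\in\mathbb N$.

A coarse embedding restricted to $\mathcal V$ is in some $\mathcal F_\Gamma(L,0,C)$, since $f^{-1}(B(g,D))$ has diameter bounded in terms of $D$. So Theorem 3 follows from:

**Claim($\Gamma$).** *If $\Gamma$ is chordal with no induced $P_4$, all $\mathcal F_\Gamma(L,n,C)$ are empty.*

We use induction on $|V(\Gamma)|$. By (i) there is an integer $L'=L'(L)\ge L$ with
$$d(f(u),f(u'))\le L'(d(u,u')+1)\qquad(u,u'\in\mathcal V).\tag{8.1}$$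
Indeed, cut $[u,u']$ into at most $d(u,u')+1$ pieces of length at most $1$ and replace the cutting points by vertices within $a_0$. Consecutive vertices are then at distance at most $1+2a_0$, and up to $\mathrm{Aut}(\mathcal T)$ there are finitely many such pairs, so their distance in the $1$-skeleton is bounded.

**$\Gamma$ empty.** The group is trivial, and (ii) fails by exponential growth.

**$\Gamma$ nonempty and connected.** We peel off a central $\mathbb Z$ and pay with the exponent $n$. First, some vertex is adjacent to all others. Let $v$ have maximal degree and suppose its closed neighborhood $N[v]$ is not $V(\Gamma)$. By connectedness there are $t\in N(v)$ and $u\in N(t)\smallsetminus N[v]$. As $|N[t]|\le|N[v]|$ and $u\in N[t]\smallsetminus N[v]$, there is $s\in N[v]\smallsetminus N[t]$. Then $sv$, $vt$, $tu$ are edges and $st$, $vu$ are not, so $s,v,t,u$ induce a $P_4$ or a $4$-cycle without chord, a contradiction. So $A(\Gamma)=\mathbb Z\times A(\Gamma\smallsetminus v)$. Let $f=(f_0,f_1)\in\mathcal F_\Gamma(L,n,C)$. By (8.1), $f_0$ takes at most $C_2r$ values on $\mathcal V\cap B(x,r)$, $r\ge1$,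 with $C_2$ depending only on $L'$. So $f_1^{-1}(B(g,D))\cap B(x,r)$ is covered by at most $C_2r$ sets $f^{-1}(B((i,g),D))\cap B(x,r)$. Thus $f_1\in\mathcal F_{\Gamma\smallsetminus v}(L,n+1,C_2C)$, which is empty by induction.

**$\Gamma$ disconnected.** Write $\Gamma=\Gamma_1\sqcup\Gamma_2$ with both parts nonempty, $G_i=A(\Gamma_i)$, $G=A(\Gamma)=G_1*G_2$, with Cayley graph $\mathcal C$. Fix $\mathcal F:=\mathcal F_\Gamma(L,n,C)$ and suppose $f\in\mathcal F$. This case takes the next two sections.

## 9. Blocks of a free product, frontiers, and hulls

*Blocks* are the cosets $gG_1$, $gG_2$, viewed as subgraphs of $\mathcal C$. Every group element is in exactly two blocks and every edge of $\mathcal C$ in exactly one. Let $\mathfrak T$ be the bipartite graph whose vertices are the group elements and the blocks, with an edge for each membership. It is a tree, the subdivided Bass–Serre tree of $G_1*G_2$.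

The plan is as follows. A cut vertex $q'$ of $\mathcal C$ pulls back to a set $f^{-1}(B(q',L))$ that separates $\mathbb H^2$. A separating set with polynomial growth must, in $\mathbb H^2$, contain a line in its coarse convex hull. This gives half-planes whose boundaries are almost collapsed. Then we nest too many of them. Four preparations come first.

**Preparation 1: no large ball goes into few blocks.** Here the inductive hypothesis enters.

**(9.1)** *For all integers $s\geq 0$, $b\ge1$ there is an integer $R_b(s)$, depending only on $s,b,L,n,C,\Gamma$, such that for every $f\in\mathcal F$, all blocks $\mathfrak b_1,\dots,\mathfrak b_b$ and all $z\in\mathbb H^2$ there is $y\in\mathcal V\cap B(z,R_b(s))$ with $d(f(y),\mathfrak b_i)>s$ for all $i$.*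

Let $b=1$. If the statement fails for $s$, then for every large $k$ there are $f_k\in\mathcal F$, a block $\mathfrak b_k$ and $z_k$ such that $f_k(\mathcal V\cap B(z_k,k))$ lies within $s$ of $\mathfrak b_k$. Precompose with elements of $\mathrm{Aut}(\mathcal T)$ so that $z_k$ is within $2$ of a fixed vertex $o$. Multiply on the left by the inverse of a point of $\mathfrak b_k$ within $s$ of $f_k(o)$; then $\mathfrak b_k$ becomes $G_i$ and $f_k(o)\in B(1,s)$. Neither operation leaves $\mathcal F$. After passing to a subsequence, $i$ is fixed and, by (8.1) and a diagonal argument, $f_k$ converges pointwise to some $f_\infty$. Conditions (i) and (ii) involve finitely many points at a time, so $f_\infty\in\mathcal F$; and $f_\infty(\mathcal V)$ lies within $s$ of $G_i$.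

Let $r_i\colon G\to G_i$ send $g$ to the first syllable of its free product normal form if that syllable is in $G_i$, and to $1$ otherwise. Write $g=r_i(g)h$. For $g'\in G_i$ the length of $g'^{-1}g=(g'^{-1}r_i(g))h$ is the sum of the lengths of $g'^{-1}r_i(g)$ and $h$. So $r_i(g)$ is the nearest point of $G_i$ to $g$, and $r_i$ moves points within $s$ of $G_i$ by at most $s$. It is $1$-Lipschitz: right multiplication by a generator $t$ changes only the last syllable of $g$ or adds one, so $r_i(gt)\neq r_i(g)$ only if $g\in G_i$ and $t\in G_i$, in which case $r_i(gt)=r_i(g)t$. Hence $r_if_\infty$ satisfies (i), and since $r_if_\infty(u)\in B(g,D)$ implies $f_\infty(u)\in B(g,D+s)$, it lies in $\mathcal F_{\Gamma_i}(L,n,C(\cdot+s))$. This contradicts Claim($\Gamma_i$).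

For $b>1$ let $s'=s+L'(R_{b-1}(s)+1)$ and $R_b(s)=R_1(s')+R_{b-1}(s)$. Find $y_1\in\mathcal V\cap B(z,R_1(s'))$ with $d(f(y_1),\mathfrak b_1)>s'$, then $y\in\mathcal V\cap B(y_1,R_{b-1}(s))$ good for $\mathfrak b_2,\dots,\mathfrak b_b$. By (8.1) it is also good for $\mathfrak b_1$. $\square$

**Preparation 2: frontiers are connected.** This uses that $\mathbb H^2$ is simply connected.

**(9.2)** *Let $U\subset\mathcal V$ be connected and $W$ a component of $\mathcal V\smallsetminus U$. Then the set $\partial$ of vertices of $W$ adjacent to $U$ is connected.*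

Suppose $\partial=P\sqcup Q$ with $P,Q\ne\emptyset$ and no edges between them. Let $c$ be the mod $2$ cochain equal to $1$ exactly on edges joining $U$ to $P$. It is a cocycle: let a triangle have vertices $u\in U$, $p\in P$, $t$. If $t\in U$, then $up$ and $tp$ have value $1$ and $ut$ has value $0$. If $t\notin U$, then $t\in W$, being adjacent to $p$, and $t\in\partial$, being adjacent to $u$; since it is adjacent to $p$, $t\in P$. Then $up,ut$ have value $1$ and $pt$ has value $0$. On other triangles $c$ vanishes. As $\mathbb H^2$ is simply connected, $c=\delta h$ with $h\colon\mathcal V\to\mathbb F_2$. Since $c$ vanishes on edges inside $U$ and inside $W$, $h$ is constant on $U$ and on $W$. So $c$ is constant on the edges between $U$ and $W$. But it is $1$ on those ending in $P$ and $0$ on those ending in $Q$, a contradiction. $\square$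

**Preparation 3: connected sets with polynomial growth are coarsely convex.**

**(9.3)** *There is an integer $s=s(L,n,C)\ge2$ such that for every $q'\in G$ and every connected $A\subset f^{-1}(B(q',L))$, geodesics between points of $A$ lie within $s$ of $A$, and every point of the closed convex hull of $A$ is at distance at most $s+2$ from $A$.*

Let $\eta\in[a,a']$ with $a,a'\in A$, and suppose $\sigma=d(\eta,A)\ge2$. Take a simple edge path in $A$ from $a$ to $a'$, drawn with geodesic edges. It avoids $\eta$, and $a,a'$ are in opposite directions from $\eta$, so its total visual angle from $\eta$ is at least $\pi$. An edge at $u\in A$ has length $a_0$ and stays at distance at least $d(\eta,u)-a_0\ge0.9$ from $\eta$. So its visual angle is at most $a_0/\sinh(d(\eta,u)-a_0)\le C_1e^{-d(\eta,u)}$ with $C_1=4a_0e^{a_0}$, since $\sinh t\ge e^t/4$ for $t\ge0.9$. Seven edges meet at each vertex, so by (ii)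
$$\pi\le7C_1\sum_{u\in A}e^{-d(\eta,u)}\le7C_1\sum_{k\ge\lfloor\sigma\rfloor}C(L)(k+1)^ne^{-k}.$$
Choose the integer $s\ge2$ so that the right side with $\lfloor\sigma\rfloor$ replaced by $s$ is less than $\pi$; then $\sigma<s$. For the hull: by Carathéodory's theorem in the Klein model, points of the convex hull of $A$ lie in (possibly degenerate) triangles with vertices in $A$, and points of a hyperbolic triangle are within $1$ of its sides. So the hull is within $s+1$ of $A$, and its closure is at distance at most $s+2$. $\square$

**Preparation 4: the complement of a convex set, seen from infinity.** Let $K\subset\mathbb H^2$ be nonempty, closed and convex with limit set $\Lambda\subset\partial\mathbb H^2$. For $h\notin K$ with nearest point $\pi(h)\in K$, let $\eta(h)\in\partial\mathbb H^2$ be the endpoint of the ray from $\pi(h)$ through $h$. The set $K$ lies in the closed half-plane bounded by the perpendicular to this ray at $\pi(h)$, on the side away from $h$. So all points of the ray have nearest point $\pi(h)$, the ray from $h$ on misses $K$, and $\eta(h)\notin\Lambda$. Also $\eta$ is continuous.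

**(9.4)** *Points $h,h'\notin K$ are in one component of $\mathbb H^2\smallsetminus K$ if and only if $\eta(h),\eta(h')$ are in one component of $\partial\mathbb H^2\smallsetminus\Lambda$. The same holds for the closed neighborhood $\overline N_2(K)$ of radius $2$, with the same $\Lambda$ and the same $\eta$.* One direction is continuity of $\eta$. For the other, a compact arc between $\eta(h)$ and $\eta(h')$ in $\partial\mathbb H^2\smallsetminus\Lambda$ has a connected neighborhood in the closed disc that misses the closed set $K\cup\Lambda$. Go out along the two rays into this neighborhood and connect there. The set $\overline N_2(K)$ is closed and convex, and has the same limit set. For $h\notin\overline N_2(K)$ its nearest point in $\overline N_2(K)$ lies on $[\pi(h),h]$, so the ray is the same. $\square$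

## 10. Marked half-planes and a pigeonhole count

Fix $s$ from (9.3) and put
$$P=L+L'(s+6),\quad P_1=P+L+L'(s+8),\quad b=2|B_G(1,P_1)|,\quad r_0=R_b(P),\quad r_1=2r_0+1,\quad r_2=P+L'(2r_0+4).$$

**Producing a half-plane.** The next statement finds, behind a point or a line with bounded image, a half-plane whose boundary line again has bounded image.

**(10.1)** *Let $S$ be a point, or a geodesic line bounding a closed half-plane $H$; put $H=\mathbb H^2$ if $S$ is a point. Let $x\in S$ and $q\in G$ with $f(\mathcal V_S)\subset B(q,P)$. Then there are a closed half-plane $H'$ with boundary $\ell'$ and $q'\in G$ such that $f(\mathcal V_{\ell'})\subset B(q',P)$, $d(q,q')\le r_2$, $d(x,\ell')\le r_1$, $H'\subset H$, $H'\cap S=\emptyset$ and $d(\ell',S)\ge2$.*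

*A cut vertex.* Let $Z$ be the union of the at most $b$ blocks meeting $B(q,P_1)$. It is connected and contains $B(q,P_1)$. Let $z=x$ if $S$ is a point; otherwise let $z$ be the point of $H$ at distance $r_0+1$ from $x$ on the perpendicular to $S$ at $x$. By (9.1) there is $y\in\mathcal V\cap B(z,r_0)$ with $d(f(y),Z)>P$. Then $d(x,y)\le r_1$, and $y\in H\smallsetminus S$ in the line case.

In the tree $\mathfrak T$, the blocks of $Z$ with all their elements span a subtree not containing $f(y)$. The path in $\mathfrak T$ from $f(y)$ to this subtree first hits it in a group element $q'$: were it a block, the previous vertex would be an element of that block, hence in $Z$. A path in $\mathcal C$ gives a walk in $\mathfrak T$, passing through a block for each edge. So a path in $\mathcal C$ from $f(y)$ to $Z$ must pass through $q'$, and its first vertex in $Z$ is $q'$. Hence the component $\mathcal O$ of $\mathcal C\smallsetminus q'$ containing $f(y)$ is disjoint from $Z$. The edge by which such a path reaches $q'$ for the first time starts outside $Z$, so it lies in a block that is not one of those forming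 $Z$; this block misses $B(q,P_1)$ and contains $q'$. So $d(q,q')>P_1$. On the other hand a geodesic from $f(y)$ to $q$ passes through $q'$, and $\mathcal V_S$ contains a vertex within $2$ of $x$, hence within $r_1+2$ of $y$. So by (8.1) $d(q,q')\le d(q,f(y))\le P+L'(r_1+3)=r_2$.

*Its preimage.* We have $d(f(y),q')>P\ge L$. Let $U$ be the component containing $y$ of $\mathcal V\smallsetminus f^{-1}(B(q',L))$. Images of adjacent vertices of $U$ are joined by paths of length at most $L$, which avoid $q'$ because their ends are farther than $L$ from $q'$. So $f(U)\subset\mathcal O$. As $f(\mathcal V_S)\subset B(q,P)\subset Z$, we get $U\cap\mathcal V_S=\emptyset$. Let $W$ be the component of $\mathcal V\smallsetminus U$ containing the connected set $\mathcal V_S$, and $A$ the set of vertices of $W$ adjacent to $U$. Then $A\subset f^{-1}(B(q',L))$ because $U$ is a component, and $A$ is connected by (9.2). Every edge path from $y$ to $\mathcal V_S$ meets $A$: look at the vertex after the last one in $U$. Let $K$ be the closed convex hull of $A$; by (9.3) its points are at distance at most $s+2$ from $A$.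

* *$d(y,K)>2$.* For $a\in A$, $L'(d(y,a)+1)\ge d(f(y),f(a))\geq d(f(y),q')-L>P-L=L'(s+6)$, so $d(y,A)\ge s+5$, and $d(y,K)\ge3$.
* *$d(S,K)>2$.* Otherwise some vertex of $\mathcal V_S$ and some $a\in A$ are at distance at most $s+7$, and $d(q,q')\le P+L'(s+8)+L=P_1$, a contradiction.
* *In the line case $K\subset H$.* An edge meeting $S$ has both vertices in $\mathcal V_S$, so edges with an endpoint in $U$ miss $S$. As $U$ is connected and contains $y\in H\smallsetminus S$, we get $U\subset H$. Every $a\in A$ is joined to $U$ by such an edge, so $A\subset H$, and $K\subset H$.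
* *$y$ and $S$ lie in different components of $\mathbb H^2\smallsetminus\overline N_2(K)$.* Otherwise a curve from $y$ to a point of $S$ stays at distance more than $2>a_0$ from $A$. Its connected vertex set (Section 8) contains $y$ and a vertex of $\mathcal V_S$ and misses $A$, so it gives an edge path from $y$ to $\mathcal V_S$ missing $A$, a contradiction.

*A line in the hull.* By (9.4), $\eta(y)$ and the connected set $\eta(S)$ are in different components of $\partial\mathbb H^2\smallsetminus\Lambda$, where $\Lambda$ is the limit set of $K$. So $|\Lambda|\ge2$, and the component of $\eta(y)$ is an open arc $I$ with endpoints $e_1\ne e_2$ in $\Lambda$. Let $\ell'$ be the geodesic from $e_1$ to $e_2$. It is a limit of segments between points of $K$, so $\ell'\subset K$. Let $H'$ be the closed half-plane bounded by $\ell'$ with ideal arc $I$. For $h\notin K$ the ray from $h$ to $\eta(h)$ misses $K\supset\ell'$, so $h\in H'$ if and only if $\eta(h)\in I$. Hence $y\in H'$ and $S\cap H'=\emptyset$. So $[x,y]$ meets $\ell'$, and $d(x,\ell')\le r_1$. In the line case, $\ell'\subset K\subset H$ and $H'\cap S=\emptyset$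 give $H'\subset H$, as $H'$ is connected. Also $d(\ell',S)\ge d(K,S)>2$. Finally, a vertex of $\mathcal V_{\ell'}$ is within $2$ of $\ell'$, hence within $s+5$ of $A$, so its image is within $L+L'(s+6)=P$ of $q'$. $\square$

**Counting.** Iterating (10.1) produces exponentially many disjoint half-planes, with a base of our choice, over a set of markings with a fixed exponential bound.

Take a vertex $o$ and $q=f(o)$. By (i), $f(\mathcal V_{\{o\}})\subset B(q,L)\subset B(q,P)$. So (10.1) yields a *marked half-plane* $(H_\emptyset,q_\emptyset)$, meaning $f(\mathcal V_{\partial H_\emptyset})\subset B(q_\emptyset,P)$. Choose $x_\emptyset\in\partial H_\emptyset$. Let $Q=(2|V(\Gamma)|+1)^{r_2}$, so that $|B_G(1,kr_2)|\le Q^k$, and let $J=2Q$.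

Given $(H_\omega,q_\omega,x_\omega)$, apply (10.1) with $S=\partial H_\omega$ at $J$ points $x_{\omega,1},\dots,x_{\omega,J}$ of $\partial H_\omega$, consecutively spaced by $2r_1+5$ and starting at $x_\omega$. We get marked half-planes $(H_{\omega i},q_{\omega i})$ with $H_{\omega i}\subset H_\omega$; choose $x_{\omega i}\in\partial H_{\omega i}$ within $r_1$ of $x_{\omega,i}$. The segment from a point of $H_{\omega i}$ to its foot on $\partial H_\omega$ crosses $\partial H_{\omega i}$, so $H_{\omega i}$ has the same projection to $\partial H_\omega$ as $\partial H_{\omega i}$. As these lines are at distance at least $2$, the projection is an interval of length at most $2\operatorname{arsinh}(1/\sinh2)<2$ (the quadrilateral of (3.1) again). It contains the foot of $x_{\omega i}$, which is within $r_1$ of $x_{\omega,i}$. By the spacing these intervals are disjoint, so $H_{\omega1},\dots,H_{\omega J}$ are disjoint.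

Thus for each $k$ there are $J^k$ disjoint half-planes $H_\omega$, $|\omega|=k$, with $d(x_\omega,x_\emptyset)\le k\rho_J$, where $\rho_J=J(2r_1+5)+r_1$, and $q_\omega\in B(q_\emptyset,kr_2)$. The ball of radius $2$ about the point of $H_\omega$ at distance $3$ from $x_\omega$ on the perpendicular lies in $H_\omega$ and contains a vertex $y_\omega$. The $y_\omega$ are distinct. Some vertex of $\mathcal V_{\partial H_\omega}$ is within $2$ of $x_\omega$, hence within $7$ of $y_\omega$, so $d(f(y_\omega),q_\omega)\le P_2:=P+8L'$. At most $Q^k$ values $q_\omega$ occur, so some $q^*$ equals $q_\omega$ for at least $(J/Q)^k=2^k$ words. By (ii),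
$$2^k\le|f^{-1}(B(q^*,P_2))\cap B(x_\emptyset,k\rho_J+5)|\le C(P_2)(k\rho_J+5)^n\qquad\text{for all }k\ge1,$$
which is absurd. This proves Claim($\Gamma$) and Theorem 3. $\blacksquare$

## 11. Locally finite cycles in the square complex of $A(P_4)$

A chordal graph with clique number at most $2$ has no cycle, since a shortest cycle would be a triangle; so it is a forest. By S.-h. Kim and T. Koberda (*Embedability between right-angled Artin groups*, Geom. Topol. 17 (2013)), $A(F)$ embeds in $A(P_4)$ for every finite forest $F$. An injective homomorphism of finitely generated groups is a coarse embedding. So for Theorem 4 it suffices to treat $G=A(P_4)$; in this part the generators are $a,b,c,d$ with commuting pairs $ab,bc,cd$.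

The method of Section 8 has no starting point here: $P_4$ is connected and has no vertex adjacent to all others. Instead we use that $G$ is two-dimensional, like $\mathbb H^2$, and push the fundamental cycle forward.

Let $X$ be the universal cover of the Salvetti complex: a contractible square complex with vertex set $G$, $1$-skeleton the Cayley graph, and a square for each coset translate of a commuting pair of generators. It has dimension $2$, and $G$ acts on it cocompactly. Let $Y=\mathcal T$. All chains are mod $2$; "lf" means locally finite. A chain lies in $N_R(S)$, $S$ a set of vertices, if all vertices of its cells are within $R$ of $S$. For a set of squares we use its vertices in such statements.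

Both $X$ and $Y$ are *uniformly acyclic*: for each $r$ there is $r'$ such that every reduced $0$-cycle or $1$-cycle supported in an $r$-ball bounds a chain in the concentric $r'$-ball. Indeed there are finitely many such cycles up to automorphisms, and each bounds. Each edge of $Y$ is in two triangles and any two triangles are joined by a chain of adjacent ones, so an lf $2$-cycle in $Y$ is $0$ or the sum $[Y]$ of all triangles. In particular finite $2$-cycles in $Y$ vanish. Finite $2$-cycles in $X$ vanish too, as $H_2(X)=0$ and there are no $3$-cells.

Suppose $f\colon\mathcal V\to G$ is a coarse embedding, $\mathcal V$ with the metric of $\mathbb H^2$. Everything before (11.4) applies to any such $f$. Define a chain map $F_\#\colon C_*(Y)\to C_*(X)$ by $F_\#v=f(v)$, by choosing for each edge $uu'$ a geodesic path from $f(u)$ to $f(u')$, and for each triangle $\tau$ a $2$-chain with boundary $F_\#\partial\tau$. By uniform acyclicity there is $D_1$ with $F_\#\tau$ in $N_{D_1}(f(\text{vertices of }\tau))$ for all cells $\tau$. As preimages of finite sets under $f$ are finite, $F_\#$ extends to lf chains. Put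 $z=F_\#[Y]$, an lf $2$-cycle, and $Z=\operatorname{supp}z\subset N_{D_1}(f(\mathcal V))$.

**(11.1)** *(a) If $\zeta$ is an lf $2$-cycle of $X$ lying in $N_R(f(\mathcal V))$ for some $R$, then $\zeta\in\{0,z\}$. (b) $z\ne0$, and $f(\mathcal V)\subset N_{D_2}(Z)$ for some $D_2$.*

This says that $z$ is the only cycle near the image. Enlarge $R$ so that $R\ge D_1$ and let $X_R$ be the full subcomplex spanned by the vertices within $R$ of $f(\mathcal V)$. For a vertex $u$ of $X_R$ choose $\gamma(u)\in\mathcal V$ with $d(u,f(\gamma(u)))\le R$. If $u,u'$ are adjacent, then $d(f(\gamma(u)),f(\gamma(u')))\le2R+1$, so $\gamma(u),\gamma(u')$ are at bounded distance. As before we get a chain map $G_\#\colon C_*(X_R)\to C_*(Y)$ with $G_\#u=\gamma(u)$, such that $G_\#\sigma$ lies at bounded distance from $\gamma(\text{vertices of }\sigma)$. As $\gamma(u)=v$ forces $u\in B(f(v),R)$, it extends to lf chains.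

Let $\iota\colon C_*(X_R)\to C_*(X)$ be the inclusion. Choose $h_0(u)$, for vertices $u$ of $X_R$, to be a path of length at most $R$ with $\partial h_0(u)=F_\#G_\#u+u$. For an edge $e$, the chain $F_\#G_\#e+e+h_0\partial e$ is a $1$-cycle of bounded diameter near $e$. Let $h_1(e)$ be a $2$-chain of bounded diameter near $e$ with this boundary. For a square $\sigma$ of $X_R$,
$$\partial\big(F_\#G_\#\sigma+\sigma+h_1\partial\sigma\big)=F_\#G_\#\partial\sigma+\partial\sigma+\big(F_\#G_\#\partial\sigma+\partial\sigma+h_0\partial\partial\sigma\big)=0 .$$
So $F_\#G_\#\sigma+\sigma+h_1\partial\sigma$ is a finite $2$-cycle of $X$, hence $0$. Summing over $\zeta$ (all maps are controlled, so this is allowed) gives $F_\#G_\#\zeta=\zeta+h_1\partial\zeta=\zeta$. Since $G_\#\zeta\in\{0,[Y]\}$, we get $\zeta\in\{0,z\}$, which is (a).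

For (b), $F_\#$ takes values in chains of $X_R$ because $R\ge D_1$, and $\gamma(f(v))$ is at bounded distance from $v$. The same construction in $Y$, where finite $2$-cycles vanish, gives $G_\#F_\#[Y]=[Y]$, that is, $G_\#z=[Y]$. So $z\ne0$, and every triangle of $Y$ occurs in $G_\#\sigma$ for some $\sigma\in Z$. For $v\in\mathcal V$ take a triangle containing $v$ and such a $\sigma$, with a vertex $u$. Then $v$ is at bounded distance from $\gamma(u)$, so $f(v)$ is at bounded distance from $f(\gamma(u))$, which is within $R$ of $u$. $\square$

A *plane* is a subcomplex of $X$ isomorphic to the square tiling of $\mathbb R^2$ whose vertex set, with the word metric, is isometric to $\mathbb Z^2$ with the $\ell^1$-metric. Examples are the *flats* $g\langle b,c\rangle$ with their squares.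

**(11.2)** *No plane $\Pi$ lies in $N_R(f(\mathcal V))$, for any $R$.* Otherwise the sum of the squares of $\Pi$ is a nonzero lf $2$-cycle, so it equals $z$ by (11.1)(a). By (b), for every $v\in\mathcal V$ there is a vertex $g(v)$ of $\Pi$ with $d(f(v),g(v))\le D_2$. For $v\in\mathcal V\cap B(o,r)$ the points $g(v)$ are at distance $O(r)$ from $g(o)$ when $r\ge1$, so at most $O(r^2)$ values occur. Each is taken a bounded number of times since $f$ is a coarse embedding. But $|\mathcal V\cap B(o,r)|$ grows exponentially. $\square$

**(11.3)** *For each $R$ there is $N$ such that no $N\times N$ box of squares in a flat $g\langle b,c\rangle$ lies in $N_R(f(\mathcal V))$.* Otherwise take $k\times k$ boxes in $N_R(f(\mathcal V))$ with central vertices $u_k$, vertices $v_k\in\mathcal V$ with $d(u_k,f(v_k))\le R$, and $\gamma_k\in\mathrm{Aut}(\mathcal T)$ with $\gamma_ko=v_k$. The maps $f_k=u_k^{-1}f\gamma_k$ have the control functions of $f$, and $f_k(o)\in B(1,R)$. So a subsequence converges pointwise to a coarse embedding $f_\infty$. Let $g\in\langle b,c\rangle$. For large $k$ there is $v'_k\in\mathcal V$ with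 $d(g,f_k(v'_k))\le R$. Then $d(f_k(v'_k),f_k(o))\le2R+|g|$, so $d(v'_k,o)$ is bounded. Passing to a subsequence with $v'_k=v'$ constant, $d(g,f_\infty(v'))\le R$. So the flat $\langle b,c\rangle$ lies in $N_R(f_\infty(\mathcal V))$, contradicting (11.2) for $f_\infty$. $\square$

## 12. Strips, flats, and a plane in the support

**Step 1: the shape of $z$ on a flat.** The letter $a$ commutes only with $b$, so each $a$-edge lies in exactly two squares, spanned with $b^{\pm1}$. As $z$ is a cycle, it is constant on each *$a$-strip* ($a$-edge)$\times$($b$-line). Likewise it is constant on each *$d$-strip* ($d$-edge)$\times$($c$-line). Let $\Phi=g\langle b,c\rangle$ be a flat, let $\sigma_{ij}$ be its square with vertices $gb^{i}c^{j},gb^{i+1}c^j,gb^ic^{j+1},gb^{i+1}c^{j+1}$, and let $x(i,j)=z(\sigma_{ij})$. The $b$-edge from $gb^ic^j$ to $gb^{i+1}c^j$ lies in $\sigma_{ij}$, in $\sigma_{i,j-1}$, and in one square of each of the two $a$-strips along the line $gc^j\langle b\rangle$. So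
$$x(i,j)+x(i,j-1)=\beta(j),$$
where $\beta(j)$, the sum of the values of $z$ on these two strips, does not depend on $i$. Similarly $x(i,j)+x(i-1,j)=\gamma(i)$ is the sum of the values on the two $d$-strips along $gb^i\langle c\rangle$ and does not depend on $j$. Hence
$$x(i,j)=p(i)+q(j),\qquad p,q\colon\mathbb Z\to\mathbb F_2,\qquad q(j)+q(j-1)=\beta(j),\quad p(i)+p(i-1)=\gamma(i).\tag{11.4}$$

**Step 2: one of $p,q$ is constant.** If both varied, we could cut $z$ along $\Phi$ and obtain a second cycle near the image.

**(12.1)** *For each flat $\Phi$, $p$ is constant or $q$ is constant.*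

Suppose neither is. Since $Z\subset N_{D_1}(f(\mathcal V))$, (11.2) shows that $\Phi$ is in no $N_R(Z)$. So there are arbitrarily large boxes in $\Phi$ with $x=0$. On such a box $p$ and $q$ are constant with equal values. Replacing $(p,q)$ by $(p+1,q+1)$ if necessary, both $p$ and $q$ vanish on arbitrarily long intervals. If $p$ were $1$ on arbitrarily long intervals, then $x=1$ on arbitrarily large boxes, which would lie in $Z\subset N_{D_1}(f(\mathcal V))$, contradicting (11.3). So there is $n_0$ such that every interval of length $n_0$ contains a zero of $p$.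

From the presentation, $G=\langle a,b,c\rangle*_{\langle b,c\rangle}\langle b,c,d\rangle$. So $X$ is a tree of spaces, with vertex spaces spanned by the cosets of $\langle a,b,c\rangle$ and $\langle b,c,d\rangle$, and edge spaces the flats $g\langle b,c\rangle$. Cutting the tree at the edge $\Phi$ gives subcomplexes $X_A\supset g\langle a,b,c\rangle$ and $X_D\supset g\langle b,c,d\rangle$, the unions of the vertex spaces on the two sides, with $X=X_A\cup X_D$. Moreover $X_A\cap X_D=\Phi$: the only vertex spaces containing a group element $h$ are $h\langle a,b,c\rangle$ and $h\langle b,c,d\rangle$, which are separated by $\Phi$ only if $h\in\Phi$, and a cell with all vertices in $\Phi$ belongs to $\Phi$. Define $\zeta$ to be $z$ on squares of $X_A$ not in $\Phi$, $q(j)$ on $\sigma_{ij}$, and $0$ on squares of $X_D$ not in $\Phi$. It is a cycle: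

* At an edge not in $\Phi$, all squares containing it are on one side and not in $\Phi$, so the sum is that of $z$, or of $0$.
* At a $b$-edge of $\Phi$, the two $a$-squares lie in $g\langle a,b,c\rangle\subset X_A$, and the sum is $q(j)+q(j-1)+\beta(j)=0$.
* At a $c$-edge of $\Phi$, the two $d$-squares lie in $X_D$, and the sum is $q(j)+q(j)=0$.

As $q$ is nonconstant, $\zeta\ne0$. If $q(j)=1$, then for every $i$ there is $i'$ with $|i-i'|\le n_0$ and $p(i')=0$, so $\sigma_{i'j}\in Z$. Hence $\operatorname{supp}\zeta\subset N_{n_0+2}(Z)$, which lies at bounded distance from $f(\mathcal V)$. By (11.1)(a), $\zeta=z$. So $x(i,j)=q(j)$ for all $i,j$, that is $p\equiv0$, contradicting that $p$ is nonconstant. $\square$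

**Step 3: a plane in $Z$.** We use (12.1) to find a plane that (11.2) forbids.

If $z$ vanished on all $ab$-squares and all $cd$-squares, then $\beta=\gamma=0$ on every flat, so $x$ would be constant on every flat. As $z\ne0$, some flat would be contained in $Z$, contradicting (11.2). By the symmetry $(a,b,c,d)\mapsto(d,c,b,a)$ we may assume that $Z$ contains an $ab$-square. It lies in a vertex space $g\langle a,b,c\rangle=\mathbb T\times\mathbb R$, where $\mathbb T$ is the Cayley tree of the free group $\langle a,c\rangle$ and $\mathbb R$ is the $b$-direction. Let $\mathcal S$ be the set of edges $e$ of $\mathbb T$ with $e\times\mathbb R\subset Z$. As $z$ is constant on $a$-strips, $\mathcal S$ contains an $a$-edge.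

Every vertex $t$ of $\mathbb T$ has even degree in $\mathcal S$. Let $\Phi$ be the flat through $\{t\}\times\mathbb R$, with $\{t\}\times\mathbb R$ at $j=0$. Along this line there are two $a$-strips, and two $c$-strips formed by the squares $\sigma_{i,0}$ and $\sigma_{i,-1}$, $i\in\mathbb Z$.

* If $p$ is constant on $\mathbb Z$, then $x$ depends only on $j$, so $z$ is constant on all four strips. The cycle condition at a $b$-edge of $\{t\}\times\mathbb R$ says that the number of strips in $Z$ is even.
* If $p$ is nonconstant, then $q$ is constant by (12.1). So $\beta=0$, and the number of $a$-strips in $Z$ at $t$ is even. No $c$-strip is contained in $Z$, since $x(i,j)=p(i)+\mathrm{const}$ is nonconstant in $i$.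

So every vertex that meets an edge of $\mathcal S$ meets at least two. Starting from one edge of $\mathcal S$ and extending in both directions without backtracking, we obtain a bi-infinite simple path $\ell$ in $\mathcal S$, a geodesic line of the tree $\mathbb T$. Then $\ell\times\mathbb R\subset Z\subset N_{D_1}(f(\mathcal V))$. It is a plane, because $\langle a,b,c\rangle=\langle a,c\rangle\times\langle b\rangle$ carries the $\ell^1$-product metric and is isometrically embedded in $G$. This contradicts (11.2) and proves Theorem 4. $\blacksquare$
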